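# Affine extensions of Baire maps from a Lindelöf resolvable extreme boundary

## 1. Sampling a map at finitely many points of a dual ball

Let $E$ be a Banach space over $\mathbb K\in\{\mathbb R,\mathbb C\}$, let $X=B_{E^*}$ be its dual unit ball with the weak$^*$ topology, and write $\hat e(x)=x(e)$ for $e\in E$, $x\in X$. Pick $e_1,\dots,e_n\in E$ and $x_1,\dots,x_n\in X$ such that
$$\sum_{i=1}^n|\hat e_i(x)|\le 1\qquad(x\in X). \tag{1}$$
For a map $g$ from $X$ into a topological vector space $F$ over $\mathbb K$ put
$$\eta[g](x)=\sum_{i=1}^n \hat e_i(x)\,g(x_i)\qquad(x\in X). \tag{2}$$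

The map $g$ is read at only $n$ points, so no regularity of $g$ is used. Still, $\eta[g]$ is continuous and affine on $X$, and $\eta[g](\lambda x)=\lambda\,\eta[g](x)$ for $|\lambda|=1$. If $g$ has values in an absolutely convex set $B$, then so has $\eta[g]$, by (1).

Suppose in addition that sampling almost reproduces some vectors $e$:
$$\Bigl\|e-\sum_i\hat e(x_i)e_i\Bigr\|\le\delta,\qquad\text{that is,}\qquad |\eta[\hat e]-\hat e|\le\delta\ \text{ on }X. \tag{3}$$
So $\eta$ almost fixes finitely many functions $\hat e$. We shall see that at *extreme* points $x$ this forces $\eta[g](x)\approx g(x)$ for all continuous $g$ with $g(\lambda x)=\lambda g(x)$. Here is the reason in one line: the numbers $\hat e_i(x)$ define a probability measure whose barycenter is almost $x$, and near an extreme point such a measure must concentrate near $x$.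

**Running example.** Let $E=\{u\in c:\ \lim_n u_n=\tfrac12(u_1+u_2)\}$, real convergent sequences with the sup norm, and let $\theta_n(u)=u_n$.

*$E^*$ is isometric to $\ell^1$.* Let $c^*$ be represented by $\sum a_n\theta_n+a_\infty\lim$. On $E$ the functional $\lim$ equals $\frac12(\theta_1+\theta_2)$, so by Hahn–Banach every functional on $E$ is $\sum a_n\theta_n$ with $a\in\ell^1$. Its norm is at most $\sum|a_n|$. Given $N\ge2$, let $u_n=\operatorname{sign}a_n$ for $n\le N$ and $u_n=\frac12(u_1+u_2)$ for $n>N$. Then $u\in E$, $\|u\|\le1$ and $\sum a_nu_n\ge\sum_{n\le N}|a_n|-\sum_{n>N}|a_n|$. Letting $N\to\infty$, the norm is exactly $\sum|a_n|$.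

Hence $\operatorname{ext}X=\{\pm\theta_n:n\in\mathbb N\}$. Moreover $\theta_n\to x_\infty:=\frac12(\theta_1+\theta_2)$ weak$^*$, and $x_\infty$ is not extreme. So $\operatorname{ext}X$ is countable, it is discrete in its relative topology, and it is not closed.

*Sampling.* Fix $N\ge2$. Let $u^1$ have value $1$ at $1$, value $0$ at the other $j\le N$, and value $\frac12$ at all $j>N$. Let $u^2$ be the same with the roles of $1$ and $2$ exchanged. For $3\le i\le N$ let $u^i$ be the indicator of $\{i\}$. All $u^i$ lie in $E$, they are nonnegative, and $\sum_iu^i=1$ at every coordinate, so (1) holds: $\sum_i|\sum_ja_ju^i_j|\le\sum_j|a_j|$. With $x_i=\theta_i$, formula (2) gives for odd $g$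
$$\eta_N[g](\theta_j)=g(\theta_j)\ \ (j\le N),\qquad \eta_N[g](\theta_j)=\tfrac12\bigl(g(\theta_1)+g(\theta_2)\bigr)\ \ (j>N). \tag{4}$$
For $e\in E$, the vector $e-\sum_ie_iu^i$ (here $e_i=\theta_i(e)$) vanishes at $j\le N$ and equals $e_j-\frac12(e_1+e_2)$ at $j>N$, so its norm tends to $0$ as $N\to\infty$. Thus (3) holds for any finite set of vectors once $N$ is large.

Two things can be read off. First, $\eta_N[g]\to g$ at each point of $\operatorname{ext}X$, in fact exactly on larger and larger finite sets. Second, the convergence need not be uniform on $\operatorname{ext}X$, and it may fail at non-extreme points. Take $g(x)=x(e)^3$ with $e=(1,0,\frac12,\frac12,\dots)\in E$. Then $\eta_N[g]$ equals $\frac12$ at $x_\infty$ and at all $\theta_j$, $j>N$, while $g$ equals $\frac18$ at those points.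

The operators $\eta$ manufacture continuous affine maps that approximate a prescribed map on parts of $\operatorname{ext}X$. They are for the following extension problem.

## 2. Extending Baire maps from the extreme points

**Definition (L$_1$-predual).** A Banach space $E$ is an *$L_1$-predual* if $E^*$ is isometric to some $L^1(\mu)$. Example: the space $E$ above, with counting measure; also $C(\Omega)$ for $\Omega$ compact.

**Definition ((S,R,C) compact set).** $X$ is a compact convex set of one of three types:

* (S) a Choquet simplex in a real locally convex space (each point is the barycenter of exactly one maximal probability measure);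
* (R) $X=B_{E^*}$, weak$^*$ topology, $E$ a real $L_1$-predual;
* (C) $X=B_{E^*}$, weak$^*$ topology, $E$ a complex $L_1$-predual.

Recall that a probability measure $\mu$ on $X$ is *maximal* if it is maximal for the order $\mu\prec\nu\iff\int c\,d\mu\le\int c\,d\nu$ for all continuous convex $c$. In what follows $F$ is a Fréchet space (complete, metrizable, locally convex), real in cases (S), (R) and complex in case (C). A map $f$ on $X$ or $\operatorname{ext}X$ is *odd* in case (R) if $f(-x)=-f(x)$, and *homogeneous* in case (C) if $f(\lambda x)=\lambda f(x)$ for $|\lambda|=1$.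

**Definition (Baire classes).** For a topological space $T$, $\mathrm{Ba}_0(T,F)$ is the set of continuous maps $T\to F$, and for $0<\alpha<\omega_1$, $\mathrm{Ba}_\alpha(T,F)$ is the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}\mathrm{Ba}_\beta(T,F)$. Likewise, $\mathfrak A_0(X,F)$ is the set of continuous affine maps $X\to F$ (odd in case (R), homogeneous in case (C)), and $\mathfrak A_\alpha(X,F)$ is the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}\mathfrak A_\beta(X,F)$. When $F$ is the scalar field we omit it.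

Membership in $\mathfrak A_\alpha$ is more than "affine and of Baire class $\alpha$": the approximating maps must be affine all the way down.

**Definition (resolvable).** A function $g$ on a space $Y$ has the *point of continuity property* if $g|_H$ has a point of continuity for every nonempty closed $H\subset Y$. A set $A\subset Y$ is *resolvable* if its characteristic function $1_A$ has this property.

Example: $\mathbb Q\cap[0,1]$ is not resolvable in $[0,1]$ (take $H=[0,1]$). In the running example, $\operatorname{ext}X$ is resolvable. Its closure is $\operatorname{ext}X\cup\{\pm x_\infty\}$. Let $H$ be closed and nonempty. If $H\not\subset\overline{\operatorname{ext}X}$, then $1_{\operatorname{ext}X}=0$ on the nonempty relatively open set $H\setminus\overline{\operatorname{ext}X}$. If $H\subset\overline{\operatorname{ext}X}$ meets $\operatorname{ext}X$, then $1_{\operatorname{ext}X}=1$ on the relatively open set $H\setminus\{\pm x_\infty\}\ne\emptyset$. Otherwise $H\subset\{\pm x_\infty\}$ and the function is $0$.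

**Known theorem (abstract Dirichlet problem for Baire mappings).** Let $X$ be an (S,R,C) compact set with $\operatorname{ext}X$ Lindelöf, $F$ a Fréchet space over the matching field and $\alpha\in[1,\omega_1)$. Then every bounded $f\in\mathrm{Ba}_\alpha(\operatorname{ext}X,F)$ (odd in case (R), homogeneous in case (C)) extends to an element of $\mathfrak A_{1+\alpha}(X,F)$.

The question, from Ondřej F.K. Kalenda and Jiří Spurný, "Baire classes of affine vector-valued functions", arXiv:1411.1874 (2014), is this: *if $\operatorname{ext}X$ is Lindelöf and resolvable, can $1+\alpha$ be replaced by $\alpha$?* Since $1+\alpha=\alpha$ for $\alpha\ge\omega$, the difference is felt at finite $\alpha$. The answer is yes, and the proof below does not use the known theorem. It isolates the following property.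

**Definition (property (P)).** A Lindelöf completely regular space $Y$ has *(P)* if $\psi(Y)$ is $\sigma$-compact for every continuous $\psi:Y\to M$ with $M$ metrizable.

Examples. Every $\sigma$-compact $Y$ has (P). A separable metrizable $Y$ has (P) iff it is $\sigma$-compact (take $\psi=\mathrm{id}$), so the irrationals fail (P) by Baire category. Property (P) does not force $\sigma$-compactness: let $Y=\Delta\cup\{\infty\}$ with $\Delta$ uncountable, points of $\Delta$ isolated, and neighborhoods of $\infty$ having countable complement. If $\psi:Y\to M$ is continuous, then each $\psi^{-1}(\{w:\operatorname{dist}(w,\psi(\infty))<1/n\})$ has countable complement, so $\psi$ is constant off a countable set, $\psi(Y)$ is countable, and (P) holds. But a countably infinite subset of $\Delta$ is closed and discrete in $Y$, so compact subsets of $Y$ are finite and $Y$ is not $\sigma$-compact.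

**Theorem A.** Let $X$ be an (S,R,C) compact set such that $\operatorname{ext}X$ is Lindelöf and resolvable (or, more generally, Lindelöf with (P)). Let $F$ be a Fréchet space over the matching field, $\alpha\in[1,\omega_1)$, and let $f\in\mathrm{Ba}_\alpha(\operatorname{ext}X,F)$ be bounded (odd in case (R), homogeneous in case (C)). Then $f$ extends to some $h\in\mathfrak A_\alpha(X,F)$ with $h(X)\subset\overline{\mathrm{aco}}\,f(\operatorname{ext}X)$, the closed absolutely convex hull.

**Theorem B.** Let $X$ be an (S,R,C) compact set with $\operatorname{ext}X$ Lindelöf. The following are equivalent: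

1. every bounded scalar $f\in\mathrm{Ba}_1(\operatorname{ext}X)$ (odd in (R), homogeneous in (C)) extends to an element of $\mathfrak A_1(X)$;
2. the conclusion of Theorem A holds for all $F$, all $\alpha\in[1,\omega_1)$ and all such $f$;
3. $\operatorname{ext}X$ has (P).

For metrizable $X$ these hold iff $\operatorname{ext}X$ is $F_\sigma$, iff $\operatorname{ext}X$ is resolvable. They fail for the Poulsen simplex, so resolvability cannot simply be dropped.

## 3. Two cases by hand, and where one class is lost

**Closed extreme boundary.** Let $E=C(\Omega)$, real, so $\operatorname{ext}X=\{\pm\delta_\omega:\omega\in\Omega\}$. For a bounded odd scalar $f\in\mathrm{Ba}_\alpha(\operatorname{ext}X)$ set $h(\mu)=\int f(\delta_\omega)\,d\mu(\omega)$. If $f$ is continuous, then $\omega\mapsto f(\delta_\omega)$ belongs to $C(\Omega)$ and $h\in\mathfrak A_0(X)$. If $f=\lim f_n$ with $f_n$ of lower class, truncate $f_n$ at $\pm\sup|f|$ and replace it by $\frac12(f_n(y)-f_n(-y))$. The class does not rise and the limit is still $f$. By dominated convergence the extensions of $f_n$ converge to $h$. So $h\in\mathfrak A_\alpha(X)$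 by induction. No class is lost, because class $0$ goes to class $0$.

**The running example.** Here $\operatorname{ext}X$ is discrete, so every odd function $f$, $f(\pm\theta_n)=\pm b_n$ with $(b_n)$ bounded, is continuous. If it extends to $\hat u$ with $u\in E$, then $u_n=b_n$, so $(b_n)$ must converge to $\frac12(b_1+b_2)$. For $b_n=(-1)^n$ this fails, so $f\in\mathrm{Ba}_0$ has no extension in $\mathfrak A_0$. But (4) gives $\eta_N[f]\in\mathfrak A_0$, that is, the element $(b_1,\dots,b_N,\frac12(b_1+b_2),\frac12(b_1+b_2),\dots)$ of $E$, and on $X$ it converges to $\sum a_n\theta_n\mapsto\sum a_nb_n$. So every such $f$ extends to $\mathfrak A_1$.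

**The first approach.** Let $f\in\mathrm{Ba}_1(\operatorname{ext}X)$, $f=\lim f_n$ with $f_n$ continuous. The sensible plan is to extend each $f_n$, call the extension $h_n$, and pass to the limit. If $h_n\in\mathfrak A_0$ were possible, the limit would be in $\mathfrak A_1$. The running example shows that it is not possible in general. If $h_n\in\mathfrak A_1$, the limit is only known to lie in $\mathfrak A_2$. So the plan stops at its first step, the extension of *continuous* maps, and exactly one class is lost there.

**The way past it.** Do not extend $f_n$. Look for $h_n\in\mathfrak A_0$ that merely satisfies $|h_n-f_n|<\frac1n$ on a set $K_n$, with $K_n\uparrow\operatorname{ext}X$. Then $h_n\to f$ on $\operatorname{ext}X$, and a diagonal sequence has replaced a double limit. Formula (4) does this in the running example with $K_n=\{\pm\theta_j:j\le n\}$. In general $\eta$ will approximate uniformly on compact subsets of the extreme boundary, so we want the $K_n$ compact. We do not know that $\operatorname{ext}X$ is $\sigma$-compact, but its metrizable images will be. So we pass to a metrizable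 quotient $Z=\pi(X)$, and must ensure $\pi(\operatorname{ext}X)=\operatorname{ext}Z$. This is not automatic: for $E=\ell_\infty^2$ and $\pi(x)=x_1+\frac12x_2$ on the ball of $\ell_1^2$, $Z=[-1,1]$ while $\pi(\operatorname{ext}X)=\{\pm1,\pm\frac12\}$.

## 4. Textbook facts

* (F1) (Choquet–Bishop–de Leeuw) Every $x\in X$ is the barycenter of a maximal probability measure $\mu$, and $\mu(S)=1$ for every Baire set $S\supset\operatorname{ext}X$.
* (F2) For a continuous convex function $c$ on $X$ and $x\in\operatorname{ext}X$, $c(x)=\inf\{a(x):a\ge c,\ a\text{ real continuous affine on }X\}$. If $X$ lies in a locally convex space $V$, the functions $\mathrm{Re}\,v^*|_X+t$ ($v^*\in V^*$, $t\in\mathbb R$) are uniformly dense in the real continuous affine functions on $X$.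
* (F3) (Local reflexivity) For a finite-dimensional $W\subset E^{**}$ and $\varepsilon>0$ there is a linear $T:W\to E$ with $\|T\|\le1+\varepsilon$ and $T=\mathrm{id}$ on $W\cap E$.
* (F4) $L^1(\mu)^*$ is isometric to some $C(\Omega)$, $\Omega$ compact (both scalar fields).
* (F5) (Dugundji) A continuous map from a nonempty closed subset of a metrizable space into a locally convex space extends continuously to the whole space with values in the convex hull of the original range.
* (F6) If $X$ is a Choquet simplex, then $A(X)^*$ is isometric to an $L^1(\mu)$, where $A(X)$ is the space of real continuous affine functions on $X$. The evaluation map $\kappa:X\to A(X)^*$ is an affine homeomorphism onto the state space, $B_{A(X)^*}=\operatorname{co}(\kappa X\cup-\kappa X)$ and $\operatorname{ext}B_{A(X)^*}=\kappa(\operatorname{ext}X)\cup-\kappa(\operatorname{ext}X)$.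

For Theorem B only, we also recall three facts.

* (F7) If $Z$ is a metrizable compact convex set with metric $\rho$, then $\operatorname{ext}Z$ is $G_\delta$: its complement is the union over $n$ of the compact sets $\{\frac12(u+v):u,v\in Z,\ \rho(u,v)\ge\frac1n\}$.
* (F8) A pointwise limit of a sequence of continuous scalar functions on a nonempty compact space has a point of continuity.
* (F9) If $E$ is a Banach space, a linear functional on $E^*$ that is weak$^*$ continuous on $B_{E^*}$ is evaluation at an element of $E$.

Some bookkeeping on Baire classes, all by induction: $\mathrm{Ba}_\beta\subset\mathrm{Ba}_\alpha$ for $\beta<\alpha$ (constant sequences); each $\mathrm{Ba}_\alpha(T,F)$ is a vector space; composing with a continuous map on the left or on the right preserves the class. Hence for Baire maps $g,g':T\to F$, a continuous seminorm $p$ and $y^*\in F^*$, the functions $p(g-g')$ and $y^*\circ g$ are scalar Baire functions, so they are measurable for the Baire $\sigma$-algebra.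

## 5. Lindelöf and resolvable implies $\sigma$-compact metrizable images

**Lemma 1.** If $Y$ is a Lindelöf resolvable subset of a compact space $X$, then $Y$ has (P).

**Step 1: local compactness somewhere on each closed piece.** *Every nonempty relatively closed $P\subset Y$ contains a point having a compact neighborhood in $P$.* By resolvability $1_Y|_{\overline P}$ has a continuity point, so there is an open $U\subset X$ with $U\cap\overline P\ne\emptyset$ on which $1_Y|_{\overline P}$ is constant. As $P$ is dense in $\overline P$, $U$ meets $P\subset Y$, and the constant is $1$. Hence $U\cap\overline P\subset Y\cap\overline P=P$. Take $y\in U\cap P$ and a compact neighborhood $C\subset U$ of $y$ in $X$. Then $C\cap\overline P$ is compact, contained in $P$, and a neighborhood of $y$ in $P$.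

**Step 2: spreading this over $Y$.** Let $\psi:Y\to M$ be continuous, $M$ metric. Call $A\subset Y$ *good* if $\psi(A)\subset\psi(S)$ for some $\sigma$-compact $S\subset Y$. Subsets and countable unions of good sets are good. Let $W$ be the union of all good open subsets of $Y$, and suppose $P=Y\setminus W\ne\emptyset$.

By Step 1 there are $y\in P$, a compact $C\subset P$ and an open $O\ni y$ in $Y$ with $O\cap P\subset C$. Take an open $V\ni y$ in $Y$ with $\overline V\subset O$ (closure in $Y$). Then $K=\overline V\cap P$ is a closed subset of $C$, so it is compact, and $y\in K$. Consider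
$$A_n=\{u\in\overline V:\operatorname{dist}(\psi(u),\psi(K))\ge1/n\}.$$
It is closed in $Y$, hence Lindelöf. It is disjoint from $K=\overline V\cap P$, so $A_n\subset W$. Therefore countably many good open sets cover $A_n$, and $A_n$ is good. Since $\psi(K)$ is closed, each $u\in\overline V$ has $\psi(u)\in\psi(K)$ or lies in some $A_n$. So $\psi(\overline V)\subset\psi(K)\cup\bigcup_n\psi(A_n)$ and $V$ is good. Thus $y\in V\subset W$, a contradiction.

Hence $W=Y$. By the Lindelöf property $Y$ is a countable union of good open sets, so it is good: $\psi(Y)=\psi(S)$ for some $\sigma$-compact $S\subset Y$. $\square$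

## 6. Replacing a simplex by a dual ball

The purpose of this section is to treat only $X=B_{E^*}$ afterwards. Let $X$ be a simplex, $E=A(X)$ (a real $L_1$-predual by (F6)), $Y=\operatorname{ext}X$ and $Y'=\kappa Y\cup-\kappa Y=\operatorname{ext}B_{E^*}$. The compact sets $\kappa X$ and $-\kappa X$ are disjoint (the constant function $1$ takes the values $1$ and $-1$ on them), so $\kappa Y$ and $-\kappa Y$ are clopen in $Y'$, and both are homeomorphic to $Y$. Hence $Y$ is Lindelöf iff $Y'$ is. Also $Y$ has (P) iff $Y'$ has: a continuous $\psi:Y'\to M$ restricts to the two pieces, and a continuous $\psi:Y\to M$ can be copied on both pieces.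

Given a bounded $f\in\mathrm{Ba}_\alpha(Y,F)$, put $f'(\pm\kappa y)=\pm f(y)$. This is odd and bounded, and by induction on the class it belongs to $\mathrm{Ba}_\alpha(Y',F)$. If $h'\in\mathfrak A_\alpha(B_{E^*},F)$ extends $f'$, then $h'\circ\kappa\in\mathfrak A_\alpha(X,F)$ extends $f$. Since $f'(Y')=f(Y)\cup-f(Y)$, the closed absolutely convex hulls of $f(Y)$ and $f'(Y')$ coincide. So Theorem A for $B_{E^*}$ gives Theorem A for $X$.

**Standing notation for Sections 7–11.** $X=B_{E^*}$, where $E\ne\{0\}$ is an $L_1$-predual over $\mathbb K$. (If $E=\{0\}$, then $f(0)=-f(0)$ forces $f=0$, and $h=0$ works.) Put $Y=\operatorname{ext}X$ and $\mathbb T=\{\lambda\in\mathbb K:|\lambda|=1\}$, which is $\{\pm1\}$ in the real case. "Homogeneous" means $f(\lambda x)=\lambda f(x)$ for $\lambda\in\mathbb T$, in both cases. Note that $\mathbb TY=Y$. Seminorms $p_1\le p_2\le\cdots$ define the topology of $F$, and $B$ always denotes a nonempty closed bounded absolutely convex subset of $F$.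

## 7. Sampling families in an $L_1$-predual

This is where the hypothesis on $E$ enters: it provides the families in (1) and (3).

**Lemma 2.** For each finite $G\subset E$ and $\delta>0$ there are $e_1,\dots,e_n\in E$ and $x_1,\dots,x_n\in X$ with $\sum_i|\hat e_i|\le1$ on $X$ and $\|e-\sum_i\hat e(x_i)e_i\|\le\delta$ for $e\in G$.

*Proof.* The bidual is a $C(\Omega)$, where partitions of unity do the job. Local reflexivity brings them back to $E$.

Let $\varepsilon>0$. By (F4), identify $E^{**}=C(\Omega)$. Cover $\Omega$ by finitely many nonempty open sets on which each $e\in G$ has oscillation $<\varepsilon$. Let $\chi_i\ge0$, $\sum\chi_i=1$, be a subordinate partition of unity, and pick $\omega_i$ in the $i$-th set. Then $|e(\omega)-\sum_ie(\omega_i)\chi_i(\omega)|\le\sum_i\chi_i(\omega)|e(\omega)-e(\omega_i)|\le\varepsilon$, that is, $\|e-\sum_ie(\omega_i)\chi_i\|\le\varepsilon$ for $e\in G$. Let $x_i\in X$ be the functional $e\mapsto e(\omega_i)$ on $E$.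

Take $T$ from (F3) for $W=\operatorname{span}(G\cup\{\chi_i\})$ and put $u_i=T\chi_i\in E$. As $T=\mathrm{id}$ on $G$,
$$\Bigl\|e-\sum_i\hat e(x_i)u_i\Bigr\|=\Bigl\|T\Bigl(e-\sum_ie(\omega_i)\chi_i\Bigr)\Bigr\|\le(1+\varepsilon)\varepsilon\qquad(e\in G).$$
For $x\in X$ choose $\lambda_i\in\mathbb T$ with $\lambda_ix(u_i)=|x(u_i)|$. Then $\sum_i|x(u_i)|=x\bigl(T\sum_i\lambda_i\chi_i\bigr)\le1+\varepsilon$, because $|\sum\lambda_i\chi_i|\le\sum\chi_i=1$. So $e_i=u_i/(1+\varepsilon)$ satisfy $\sum|\hat e_i|\le1$ on $X$. Finally $\|\sum\hat e(x_i)u_i\|=\|T\sum e(\omega_i)\chi_i\|\le(1+\varepsilon)\|e\|$, so passing from $u_i$ to $e_i$ changes the sum by at most $\frac{\varepsilon}{1+\varepsilon}(1+\varepsilon)\|e\|=\varepsilon\|e\|$. Therefore $\|e-\sum\hat e(x_i)e_i\|\le(1+\varepsilon)\varepsilon+\varepsilon\|e\|$, which is $\le\delta$ for all $e\in G$ if $\varepsilon$ is small. $\square$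

## 8. A metrizable quotient that keeps extreme points extreme

Let $\mathbb K_0=\mathbb Q$ or $\mathbb Q+i\mathbb Q$, respectively. For a $\mathbb K_0$-subspace $D\subset E$ let $\mathcal C_D$ be the set of functions $\max_{i\le m}(\mathrm{Re}\,\hat e_i+t_i)$ on $X$ with $e_i\in D$, $t_i\in\mathbb Q$. These are continuous and convex, and $\mathcal C_D$ is countable if $D$ is.

We want a countable $D$ rich enough to contain its own sampling families (a), to certify extremality (b), and to see given continuous maps (c).

**Lemma 3.** Let $Y$ be Lindelöf and let $\psi_k:Y\to M_k$ ($k\in\mathbb N$) be continuous maps into metric spaces. There is a countable $\mathbb K_0$-subspace $D\subset E$ such that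

* (a) for every finite $G\subset D$ and $j\in\mathbb N$, Lemma 2 holds for $G$, $\delta=1/j$ with all $e_i\in D$;
* (b) for all $c\in\mathcal C_D$, $j\in\mathbb N$, $x\in Y$ there are $e\in D$, $t\in\mathbb Q$ with $\mathrm{Re}\,\hat e+t\ge c$ on $X$ and $\mathrm{Re}\,\hat e(x)+t<c(x)+1/j$;
* (c) each $\psi_k$ is continuous on $Y$ in the topology $\tau_D$ generated by $\{\hat e|_Y:e\in D\}$.

*Proof.* **Step 1: a start that gives (c).** Given $k,j$, each $x\in Y$ has a neighborhood $U_x=\{y\in Y:|\hat e(y)-\hat e(x)|<\delta_x,\ e\in D_x\}$, with $D_x\subset E$ finite, such that $\psi_k(U_x)$ has diameter $\le2/j$. Countably many $U_x$ cover $Y$. Let $D_0$ be the $\mathbb K_0$-span of the corresponding sets $D_x$, over all $k,j$; it is countable. For all $k,j$, $Y$ is covered by $\tau_{D_0}$-open sets on which $\psi_k$ has diameter $\le2/j$. This gives (c) for every $D\supset D_0$.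

**Step 2: what one instance of (b) costs.** Let $c\in\mathcal C_E$, $x\in Y$, $j\in\mathbb N$ and $r=\frac1{4j}$. By (F2) there is a real continuous affine $a\ge c$ with $a(x)<c(x)+r$, and there are $e\in E$, $s\in\mathbb R$ with $|a-\mathrm{Re}\,\hat e-s|\le r$ on $X$. Choose a rational $t\in[s+r,s+2r]$. Then $\mathrm{Re}\,\hat e+t\ge a\ge c$ on $X$, and $\mathrm{Re}\,\hat e(x)+t\le a(x)+3r<c(x)+\frac1j$. The last inequality persists on a neighborhood of $x$. By the Lindelöf property, for fixed $c$ and $j$ countably many pairs $(e,t)$ serve all $x\in Y$.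

**Step 3: closing off.** Given a countable $D_n$, add the vectors $e_i$ from Lemma 2 for each finite $G\subset D_n$ and each $\delta=1/j$, and the first coordinates of the countably many pairs from Step 2 for each $c\in\mathcal C_{D_n}$ and each $j$. Let $D_{n+1}\supset D_n$ be the $\mathbb K_0$-span of everything; it is countable. Put $D=\bigcup_nD_n$. A finite $G\subset D$ lies in some $D_n$, and each $c\in\mathcal C_D$ lies in some $\mathcal C_{D_n}$, so (a) and (b) hold. $\square$

**The quotient.** With $D=\{d_1,d_2,\dots\}$ (repetitions allowed) from Lemma 3, let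
$$\pi:X\to\mathbb K^D,\quad\pi(x)=(\hat e(x))_{e\in D},\qquad Z=\pi(X),\qquad \tilde e(z)=z_e\quad(e\in D,\ z\in Z).$$
So $\hat e=\tilde e\circ\pi$. Since $\pi$ is continuous and is the restriction of a linear map, $Z$ is a compact metrizable absolutely convex set.

**Sampling on $Z$.** For $m\in\mathbb N$, (a) gives $e_i^m\in D$ and $x_i^m\in X$ ($i\le N_m$) with $\sum_i|\hat e_i^m|\le1$ on $X$ and $\|d-\sum_i\hat d(x_i^m)e_i^m\|\le1/m$ for $d\in\{d_1,\dots,d_m\}$. Put $z_i^m=\pi(x_i^m)$, and for $g:Z\to F$
$$\eta_m[g](z)=\sum_i\tilde e_i^m(z)\,g(z_i^m). \tag{5}$$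

**Factorization.** The topology $\tau_D$ is the initial topology on $Y$ for $\pi|_Y$. If $\pi(y)=\pi(y')$, then $y,y'$ have the same $\tau_D$-neighborhoods, so $\psi_k(y)=\psi_k(y')$ by (c), since $M_k$ is Hausdorff. Hence $\psi_k=\varphi_k\circ\pi|_Y$ for a unique $\varphi_k:\pi(Y)\to M_k$. If $O\subset M_k$ is open, then by (c) $\psi_k^{-1}(O)=(\pi|_Y)^{-1}(O')$ with $O'$ open in $\pi(Y)$, so $\varphi_k^{-1}(O)=O'$. Thus $\varphi_k$ is continuous.

**Lemma 4.** (i) For $z\in\pi(Y)$, $\delta_z$ is the only probability measure $\nu$ on $Z$ with $\int\tilde d\,d\nu=\tilde d(z)$ for all $d\in D$. Moreover $\pi(Y)=\operatorname{ext}Z$.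
(ii) For every continuous homogeneous $g:Z\to F$, $\eta_m[g]\to g$ uniformly on compact subsets of $\operatorname{ext}Z$.

*Proof of (i).* **Step 1: $\nu$ and $\delta_z$ agree on maxima of affine functions.** Let $\nu$ be as stated, $z=\pi(y)$ with $y\in Y$, and let $c\in\mathcal C_D$, $c=\tilde c\circ\pi$ with $\tilde c=\max_i(\mathrm{Re}\,\tilde e_i+t_i)$. By (b), for every $j$ there are $e\in D$, $t\in\mathbb Q$ with $\mathrm{Re}\,\tilde e+t\ge\tilde c$ on $Z$ and
$$\int\tilde c\,d\nu\le\int(\mathrm{Re}\,\tilde e+t)\,d\nu=\mathrm{Re}\,\tilde e(z)+t<\tilde c(z)+\tfrac1j.$$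
Also $\int\tilde c\,d\nu\ge\tilde c(z)$, since $\tilde c$ is a maximum of functions on which $\nu$ and $\delta_z$ agree. So $\int\tilde c\,d\nu=\tilde c(z)$.

**Step 2: these functions generate $C(Z,\mathbb R)$.** The set of functions $\tilde c$ is closed under sums, maxima and nonnegative rational multiples. So the differences $\tilde c_1-\tilde c_2$ form a $\mathbb Q$-vector space. It is a lattice, because
$$\max(c_1-c_2,\,c_3-c_4)=\max(c_1+c_4,\,c_3+c_2)-(c_2+c_4).$$
It contains the rational constants. It separates points of $Z$: if $z_e\ne w_e$, then $\mathrm{Re}\,\tilde e$ does, or in the complex case possibly $\mathrm{Re}\,\widetilde{ie}=-\mathrm{Im}\,\tilde e$, and $ie\in D$. Its uniform closure is a closed real vector lattice containing the constants and separating points, so it is $C(Z,\mathbb R)$ by Stone–Weierstrass. Hence $\nu=\delta_z$.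

**Step 3: extreme points.** Let $z\in\pi(Y)$, $z=\frac12(z_1+z_2)$ with $z_1,z_2\in Z$. Applying the first claim to $\nu=\frac12(\delta_{z_1}+\delta_{z_2})$ gives $z_1=z_2=z$, so $z\in\operatorname{ext}Z$. Conversely, if $z\in\operatorname{ext}Z$, then $\pi^{-1}(z)$ is a nonempty closed face of $X$. By Krein–Milman it has an extreme point, which is extreme in $X$, so it lies in $Y$ and $z\in\pi(Y)$.

*Proof of (ii).* The idea is to read $\eta_m[g](z)$ as an integral against a probability measure, and let (i) identify the limit measure. Let $K\subset\operatorname{ext}Z$ be compact and suppose that for some continuous seminorm $p$ and $\varepsilon>0$ there are $m_l\to\infty$ and $z_l\in K$ with $p(\eta_{m_l}[g](z_l)-g(z_l))\ge\varepsilon$. We may assume $z_l\to z\in K$.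

Fix $l$ and let $a_i=\tilde e_i^{m_l}(z_l)=|a_i|s_i$ with $s_i\in\mathbb T$. Then $\sum_i|a_i|\le1$, and since $Z$ is absolutely convex,
$$\nu_l=\sum_i|a_i|\,\delta_{s_iz_i^{m_l}}+\Bigl(1-\sum_i|a_i|\Bigr)\delta_0$$
is a probability measure on $Z$. For every homogeneous $u$ on $Z$ (so $u(0)=0$),
$$\int u\,d\nu_l=\sum_i|a_i|s_i\,u(z_i^{m_l})=\eta_{m_l}[u](z_l). \tag{6}$$
For $u=\tilde d$ with $d\in D$, write $z_l=\pi(x)$. Then (6) equals $x\bigl(\sum_i\hat d(x_i^{m_l})e_i^{m_l}\bigr)$, which differs from $x(d)=\tilde d(z_l)$ by at most $1/m_l$ as soon as $d\in\{d_1,\dots,d_{m_l}\}$.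

Passing to a subsequence, $\nu_l\to\nu$ weak$^*$. Then $\int\tilde d\,d\nu=\lim_l\tilde d(z_l)=\tilde d(z)$ for all $d\in D$, so $\nu=\delta_z$ by (i). By (6) for $u=g$ (a finite sum in $F$),
$$p(\eta_{m_l}[g](z_l)-g(z_l))\le\int p(g(w)-g(z))\,d\nu_l(w)+p(g(z)-g(z_l))\to0,$$
since $w\mapsto p(g(w)-g(z))$ is continuous and vanishes at $z$. This is a contradiction. $\square$

## 9. Homogenizing without raising the class

The approximants of a homogeneous bounded map should be homogeneous and take values in the same set $B$. Averaging over $\mathbb T$ achieves this; in the real case $g^h(x)=\frac12(g(x)-g(-x))$.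

**Lemma 5.** Let $S$ be $Y$ or $Z$ and let $g\in\mathrm{Ba}_\gamma(S,F)$ be $B$-valued. There is a unique map $g^h:S\to F$ with
$$y^*(g^h(x))=\int_{\mathbb T}\bar\lambda\,y^*(g(\lambda x))\,d\lambda\qquad(y^*\in F^*,\ x\in S), \tag{7}$$
where $d\lambda$ is normalized Haar measure. It is homogeneous, $B$-valued and in $\mathrm{Ba}_\gamma(S,F)$. Consequently, if $\alpha\ge1$ and $f\in\mathrm{Ba}_\alpha(Y,F)$ is homogeneous and $B$-valued, then $f=\lim f_n$ pointwise with $f_n\in\mathrm{Ba}_{\beta_n}(Y,F)$, $\beta_n<\alpha$, homogeneous and $B$-valued.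

*Proof.* **Step 1: preparations.** By (F5) applied to $\mathrm{id}_B$ there is a continuous retraction $r:F\to B$. Uniqueness of $g^h$ follows from Hahn–Banach. For fixed $x$, $\lambda\mapsto g(\lambda x)$ is a Baire map on $\mathbb T$, so all integrals below make sense. Existence and class are shown by induction on $\gamma$.

**Step 2: $\gamma=0$.** Let $g^h(x)$ be the Riemann integral $\int\bar\lambda g(\lambda x)\,d\lambda$ in the complete space $F$ (a finite average if $\mathbb K=\mathbb R$). For continuity at $x_0$, let $p$ be a continuous seminorm. Then $p(g^h(x)-g^h(x_0))\le\int p(g(\lambda x)-g(\lambda x_0))\,d\lambda$. Given $\varepsilon>0$, each $\lambda_0\in\mathbb T$ has a neighborhood, and $x_0$ has a neighborhood, on whose product $p(g(\lambda x)-g(\lambda_0x_0))<\varepsilon/2$, so there $p(g(\lambda x)-g(\lambda x_0))<\varepsilon$. Finitely many of the neighborhoods of points $\lambda_0$ cover $\mathbb T$. Intersecting the corresponding neighborhoods of $x_0$, the integrand is $<\varepsilon$ for all $\lambda$ when $x$ is near $x_0$.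

**Step 3: $\gamma>0$.** Let $g=\lim g_k$ with $g_k\in\mathrm{Ba}_{\gamma_k}$, $\gamma_k<\gamma$. Replacing $g_k$ by $r\circ g_k$ (whose limit is $r\circ g=g$), we may take $g_k$ to be $B$-valued. By (7) for $g_k,g_l$ and Hahn–Banach,
$$p(g_k^h(x)-g_l^h(x))\le\int p(g_k(\lambda x)-g_l(\lambda x))\,d\lambda\to0\qquad(k,l\to\infty)$$
by dominated convergence, the integrand being bounded by $2\sup_Bp$. So $(g_k^h(x))_k$ converges in $F$. By dominated convergence its limit satisfies (7). As $g_k^h\in\mathrm{Ba}_{\gamma_k}$, we get $g^h\in\mathrm{Ba}_\gamma$.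

**Step 4: homogeneity and range.** For $\mu\in\mathbb T$, the substitution $\lambda\mapsto\lambda\bar\mu$ in (7) gives $y^*(g^h(\mu x))=\mu\,y^*(g^h(x))$. If $|y^*|\le1$ on $B$, then $|y^*(g^h(x))|\le1$, so $g^h(x)\in B$ by the bipolar theorem.

**Step 5: the last statement.** Write $f=\lim g_n$ with $B$-valued $g_n\in\mathrm{Ba}_{\beta_n}$, $\beta_n<\alpha$ (using $r$), and put $f_n=g_n^h$. Then $p(f_n(x)-f^h(x))\le\int p(g_n(\lambda x)-f(\lambda x))\,d\lambda\to0$, and $f^h=f$ by (7), since $\bar\lambda f(\lambda x)=f(x)$. $\square$

## 10. Convergence on $Y$ forces convergence on $X$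

Let $\mathfrak A_0^B$ be the set of $B$-valued elements of $\mathfrak A_0(X,F)$, and for $\gamma>0$ let $\mathfrak A_\gamma^B$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\gamma}\mathfrak A_\beta^B$. Then $\mathfrak A_\gamma^B\subset\mathfrak A_\gamma(X,F)$, and its elements are $B$-valued since $B$ is closed.

**Lemma 6.** Let $\alpha\ge1$, $h_n\in\mathfrak A_{\beta_n}^B$ with $\beta_n<\alpha$, and suppose $(h_n(y))$ converges in $F$ for each $y\in Y$. Then $(h_n)$ converges pointwise on $X$ to an element of $\mathfrak A_\alpha^B$.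

*Proof.* **Step 1: the barycentric formula.** If $h\in\mathfrak A_\gamma^B$, $y^*\in F^*$ and $\mu$ is a probability measure with barycenter $x$, then $y^*\circ h$ is a bounded Baire function and $y^*(h(x))=\int y^*\circ h\,d\mu$. For $\gamma=0$ this holds because $y^*\circ h$ is continuous and affine. The induction step is dominated convergence with bound $\sup_B|y^*|$. Taking the supremum over $|y^*|\le p_j$,
$$p_j(h_n(x)-h_m(x))\le\int p_j(h_n-h_m)\,d\mu, \tag{8}$$
where the integrand is a Baire function bounded by $2\sup_Bp_j$.

**Step 2: the Cauchy set carries maximal measures.** Let $\mu$ be maximal with barycenter $x$. The set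
$$\{u\in X:(h_n(u))\text{ is Cauchy}\}=\bigcap_{j,k}\bigcup_N\bigcap_{n,m\ge N}\{p_j(h_n-h_m)<1/k\}$$
is a Baire set containing $Y$, so it has $\mu$-measure $1$ by (F1). By dominated convergence the right side of (8) tends to $0$ as $m,n\to\infty$. So $(h_n(x))$ is Cauchy in $F$, hence converges. The pointwise limit is in $\mathfrak A_\alpha^B$ by definition. $\square$

## 11. Proof of Theorem A

By Lemma 1 and Section 6 we may assume that $X=B_{E^*}$, $E\ne\{0\}$, and that $Y=\operatorname{ext}X$ is Lindelöf with (P). Let $B=\overline{\mathrm{aco}}\,f(Y)$, which is bounded. With $B$ fixed, we prove by induction on $\alpha\ge1$: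

> every homogeneous $B$-valued $f\in\mathrm{Ba}_\alpha(Y,F)$ extends to an element of $\mathfrak A_\alpha^B$.

**Step 1: $\alpha=1$, passage to the quotient.** By Lemma 5, $f=\lim f_k$ with $f_k:Y\to B$ continuous and homogeneous. Apply Lemma 3 with $\psi_k=f_k$ ($F$ is metrizable), and form $\pi$, $Z$, $\eta_m$ as in Section 8. By the factorization and Lemma 4(i), $f_k=\varphi_k\circ\pi|_Y$ with $\varphi_k:\operatorname{ext}Z=\pi(Y)\to B$ continuous. It is homogeneous: $\varphi_k(\lambda\pi(y))=\varphi_k(\pi(\lambda y))=f_k(\lambda y)=\lambda\varphi_k(\pi(y))$.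

**Step 2: an exhaustion by compact sets.** By (P) applied to $\pi|_Y:Y\to Z$, $\operatorname{ext}Z=\bigcup_nK_n$ with $K_n$ compact, nonempty and increasing. Since $\operatorname{ext}Z$ is $\mathbb T$-invariant, we may replace $K_n$ by the compact set $\mathbb TK_n$ and assume that $K_n$ is $\mathbb T$-invariant.

**Step 3: continuous homogeneous maps on $Z$ that agree with $\varphi_n$ on $K_n$.** By (F5), $\varphi_n|_{K_n}$ extends to a continuous $B$-valued map on $Z$. Homogenizing it (Lemma 5 with $S=Z$, $\gamma=0$) gives a continuous homogeneous $g_n:Z\to B$. For $z\in K_n$, all $\lambda z$ lie in $K_n$, where the extension equals $\varphi_n$, and $\bar\lambda\varphi_n(\lambda z)=\varphi_n(z)$. So $g_n=\varphi_n$ on $K_n$.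

**Step 4: sampling.** By Lemma 4(ii) choose $m_n$ with $p_n(\eta_{m_n}[g_n]-g_n)<1/n$ on $K_n$, and put
$$h_n=\eta_{m_n}[g_n]\circ\pi=\sum_i\hat e_i^{m_n}(\cdot)\,g_n(z_i^{m_n}).$$
This is continuous, affine and homogeneous, and it is $B$-valued because $\sum_i|\hat e_i^{m_n}|\le1$ on $X$ and $B$ is absolutely convex. So $h_n\in\mathfrak A_0^B$. Note that $h_n$ does not extend $f_n$.

**Step 5: the diagonal limit.** Let $y\in Y$, $j\in\mathbb N$. For all large $n$ we have $\pi(y)\in K_n$ and $n\ge j$, so $f_n(y)=\varphi_n(\pi(y))=g_n(\pi(y))$ and
$$p_j(h_n(y)-f_n(y))\le p_n\bigl(\eta_{m_n}[g_n](\pi(y))-g_n(\pi(y))\bigr)<\tfrac1n.$$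
Hence $h_n(y)\to f(y)$. By Lemma 6 with all $\beta_n=0$, $(h_n)$ converges on $X$ to an element of $\mathfrak A_1^B$, which extends $f$.

**Step 6: $\alpha\ge2$.** By Lemma 5, $f=\lim f_n$ with $f_n\in\mathrm{Ba}_{\beta_n}(Y,F)$ homogeneous and $B$-valued, $\beta_n<\alpha$. Replacing $\beta_n$ by $\max(\beta_n,1)$, which is still $<\alpha$, we may take $1\le\beta_n<\alpha$. By induction $f_n$ extends to some $h_n\in\mathfrak A_{\beta_n}^B$. By Lemma 6, $(h_n)$ converges pointwise on $X$ to an element of $\mathfrak A_\alpha^B$, which extends $f$. $\blacksquare$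

## 12. Necessity of (P): a tree of extreme and non-extreme points

In Theorem B, (3)$\Rightarrow$(2) is Theorem A, and (2)$\Rightarrow$(1) is the case $F=\mathbb K$, $\alpha=1$. It remains to prove (1)$\Rightarrow$(3). The plan: if (P) fails, some quotient $Z$ has $\operatorname{ext}Z$ not $\sigma$-compact. We then build a compact $L\subset Z$ in which suitable extreme and non-extreme points are both dense, and a function on $Y$ whose affine extension must be $0$ over the former and at least $\frac12$ in modulus over the latter. A function in $\mathfrak A_1$ cannot do this.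

**Reduction of (S) to (R).** Suppose (1) holds for a simplex $X$, with the notation of Section 6. Let $f'$ be odd, bounded and $\mathrm{Ba}_1$ on $Y'$. By (1) there are $a_n\in A(X)=E$ converging pointwise on $X$ to an extension of $f'\circ\kappa|_Y$. On $\operatorname{co}(\kappa X\cup-\kappa X)=B_{E^*}$ we have $\hat a_n(s\kappa(x)-(1-s)\kappa(x'))=s\,a_n(x)-(1-s)a_n(x')$, which converges. The limit is in $\mathfrak A_1(B_{E^*})$ and extends $f'$. So (1) holds for $B_{E^*}$, and (P) for $Y'$ will give (P) for $Y$. Hence we may assume $X=B_{E^*}$. If $E=\{0\}$, (P) is trivial, so let $E\ne\{0\}$.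

**Reduction to the quotient.** Let $\psi:Y\to M$ be continuous, $M$ metrizable. Apply Lemma 3 to $\psi$ (all $\psi_k=\psi$) and form $\pi$, $Z$, $\eta_m$. Then $\psi=\psi'\circ\pi|_Y$ with $\psi'$ continuous on $\pi(Y)=\operatorname{ext}Z$, so it suffices to show that $\operatorname{ext}Z$ is $\sigma$-compact, that is, $F_\sigma$ in $Z$. *Suppose it is not.* Then $Z\ne\{0\}$. By (F7), $\operatorname{ext}Z=\bigcap_kO_k$ with $O_k$ open and decreasing, $O_0=Z$.

**Step 1: a closed set where both kinds of points are dense.** We claim there is a nonempty closed $H\subset Z$ with $H\cap\operatorname{ext}Z$ and $H\setminus\operatorname{ext}Z$ both dense in $H$. Otherwise every nonempty closed $H$ has a nonempty relatively open subset contained in $\operatorname{ext}Z$ or disjoint from it. Remove such sets successively: $H_0=Z$, $H_{\xi+1}=H_\xi\setminus U_\xi$, with intersections at limit stages. This is a strictly decreasing transfinite sequence of closed sets ending at $\emptyset$, and its length is countable because $Z$ has a countable base. Each point of $Z$ lies in exactly one $U_\xi=H_\xi\setminus H_{\xi+1}$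 (the first stage at which the point is missing is a successor). So $\operatorname{ext}Z$ is the union of countably many differences of closed sets, hence $F_\sigma$, a contradiction.

Fix $y_0\in H\cap\operatorname{ext}Z$. Since $Z\ne\{0\}$ is symmetric, $0$ is not extreme, so $y_0\ne0$ and some scalar multiple $e$ of some $\tilde d$, $d\in D$, satisfies $e(y_0)=1$. Let $C=\sup_Z|e|$ and $G=H\cap\{\mathrm{Re}\,e>\frac34\}$. This set is nonempty and relatively open in $H$.

**Step 2: measures on $Z$ and how far they depend on the point.** For $x\in X$ let $\lambda$ be the image under $\pi$ of a maximal measure $\mu$ with barycenter $x$. Then $\int\tilde d\,d\lambda=\tilde d(\pi(x))$ for $d\in D$. Also $\lambda(\operatorname{ext}Z)=1$, since $\pi^{-1}(\operatorname{ext}Z)$ is a Baire set (the preimage of a $G_\delta$ in a metrizable space) containing $Y$.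

*If $g:Z\to\mathbb K$ is a pointwise limit of a uniformly bounded sequence of continuous homogeneous functions, then $\int g\,d\lambda$ depends only on $\pi(x)$.* For continuous homogeneous $g$, Lemma 4(ii) gives $\eta_m[g]\to g$ on $\operatorname{ext}Z$, and $|\eta_m[g]|\le\sup|g|$. So
$$\int g\,d\lambda=\lim_m\int\eta_m[g]\,d\lambda=\lim_m\eta_m[g](\pi(x)),$$
the last equality because $\eta_m[g]$ is a combination of functions $\tilde e_i^m$ with $e_i^m\in D$. The general case follows by dominated convergence.

Homogeneity matters here. In the running example the measures $\frac12(\delta_{\theta_n}+\delta_{-\theta_n})$, $n\in\mathbb N$, all have barycenter $0$ and are carried by $\operatorname{ext}X$, but they agree on odd functions.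

For each $q\in Z$ fix one such measure $\lambda_q$ (for some $x\in\pi^{-1}(q)$), and by inner regularity a compact $K_q\subset\operatorname{ext}Z$ with $\lambda_q(K_q)>1-\frac1{4C}$.

**Step 3: the tree.** Its purpose is to produce a compact $L$ that avoids almost all the mass of $\lambda_q$ for its non-extreme points $q$. Let $\rho$ be a metric on $Z$. Enumerate $\omega^{<\omega}=(s_j)_{j\ge0}$ with each sequence preceding its proper extensions. We construct $q_s\in G\setminus\operatorname{ext}Z$ and open $N_s\ni q_s$. Choose $q_\emptyset\in G\setminus\operatorname{ext}Z$ arbitrarily (possible since $H\setminus\operatorname{ext}Z$ is dense in $H$), and put $N_\emptyset=Z$. For $s_j=t^\frown n$, $j\ge1$, do the following.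

* Pick $y\in G\cap\operatorname{ext}Z\cap N_t$ with $\rho(y,q_t)<2^{-n}$. This is possible since $\operatorname{ext}Z\cap H$ is dense in $H$ and $q_t\in G\cap N_t$.
* Pick an open $U\ni y$ with $U\subset N_t\cap O_{|t|+1}\cap\{\rho(\cdot,q_t)<2^{-n}\}$.
* Pick $q_{s_j}\in(U\cap G)\setminus\operatorname{ext}Z$. This point lies in no $\mathbb TK_{q_{s_i}}$, as these are subsets of $\operatorname{ext}Z$.
* Let $N_{s_j}$ be an open ball around $q_{s_j}$ of diameter $\le2^{-j}$ with $\overline{N_{s_j}}\subset U\setminus\bigcup_{i<j}\mathbb TK_{q_{s_i}}$.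

If $t$ extends $s$, then $q_t\in N_t\subset N_s$. For $\sigma\in\omega^\omega$ the indices of $\sigma|k$ increase to infinity, so the diameters of $N_{\sigma|k}$ tend to $0$. Since $\overline{N_{\sigma|(k+1)}}\subset N_{\sigma|k}$, we may define $z_\sigma$ by
$$\{z_\sigma\}=\bigcap_{k\ge1}\overline{N_{\sigma|k}}=\bigcap_{k\ge1}N_{\sigma|k}.$$
As $N_{\sigma|k}\subset O_k$, $z_\sigma\in\bigcap_kO_k=\operatorname{ext}Z$; and $z_\sigma=\lim_kq_{\sigma|k}$. Put $Q=\{q_s\}$, $R=\{z_\sigma\}$, $L=\overline Q$.

*$L=Q\cup R$.* Clearly $R\subset L$. Let $z=\lim_lq_{t_l}$. Suppose infinitely many $t_l$ extend a given $s$ (true for $s=\emptyset$). If infinitely many of them equal $s$, then $z=q_s$. If there is a subsequence whose terms extend $s^\frown n_l$ with $n_l\to\infty$, then $\rho(q_{t_l},q_s)<2^{-n_l}$ along it, and again $z=q_s$. Otherwise infinitely many extend a common $s^\frown n$, and we continue with $s^\frown n$. If the process never stops, it gives $\sigma$ with $z\in\overline{N_{\sigma|k}}$ for all $k$, so $z=z_\sigma$.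

*$Q$ and $R$ are both dense in $L$.* For $Q$ this is the definition. If $\sigma_n$ extends $s^\frown n$, then $z_{\sigma_n}\in N_{s^\frown n}$, so $\rho(z_{\sigma_n},q_s)\le2^{-n}$. Hence $Q\subset\overline R$.

*$\mathbb TL\cap K_{q_s}=\emptyset$ for all $s$.* We have $\mathbb TQ\cap\operatorname{ext}Z=\emptyset$, since $\operatorname{ext}Z$ is $\mathbb T$-invariant. For $z_\sigma$: if $k$ is so large that the index of $\sigma|k$ exceeds that of $s$, then $z_\sigma\in N_{\sigma|k}$ gives $z_\sigma\notin\mathbb TK_{q_s}$, so no $\lambda z_\sigma$ with $\lambda\in\mathbb T$ lies in $K_{q_s}$.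

Consequently
$$\lambda_{q_s}(\mathbb TL)<\frac1{4C}\qquad\text{for all }s. \tag{9}$$

**Step 4: a function to test (1) on.** Let $g=e\cdot1_{Z\setminus\mathbb TL}$. The set $\mathbb TL$ is compact and $\mathbb T$-invariant. The metric $\rho'(z,w)=\max_{\lambda\in\mathbb T}\rho(\lambda z,\lambda w)$ is compatible with the topology (by compactness of $\mathbb T$) and $\mathbb T$-invariant, so $k_n=\min(1,n\rho'(\cdot,\mathbb TL))$ is continuous and $\mathbb T$-invariant. Hence $g$ is the pointwise limit of the bounded sequence of continuous homogeneous functions $e\cdot k_n$, and $f=g\circ\pi|_Y$ is bounded, homogeneous and in $\mathrm{Ba}_1(Y)$.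

By (1), $f$ extends to some $h\in\mathfrak A_1(X)$. We claim $h=\lim\hat a_n$ with $a_n\in E$. A scalar continuous affine homogeneous map $a$ on $B_{E^*}$ vanishes at $0$. Being affine with $a(0)=0$, it extends to a real-linear functional on $E^*$, and by homogeneity the extension is $\mathbb K$-linear. It is weak$^*$ continuous on $B_{E^*}$, so it is an evaluation by (F9). By Banach–Steinhaus $(a_n)$ is bounded in norm. Hence by dominated convergence $h(x)=\int h\,d\mu$ whenever $\mu$ has barycenter $x$.

**Step 5: the values of $h$ over $L$.** For $\mu$ maximal, $h=g\circ\pi$ holds $\mu$-a.e., as the set where it holds is a Baire set containing $Y$. So $h(x)=\int g\,d\lambda$ with $\lambda$ the image of $\mu$ under $\pi$. By Step 2, $h(x)=\int g\,d\lambda_{\pi(x)}$ for all $x\in X$. Therefore: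

* if $\pi(x)=q_s\in Q$, then by (9) and $q_s\in G$, $|h(x)|=\bigl|e(q_s)-\int_{\mathbb TL}e\,d\lambda_{q_s}\bigr|\ge\frac34-C\cdot\frac1{4C}=\frac12$;
* if $\pi(x)=z_\sigma\in R$, then $\lambda_{z_\sigma}=\delta_{z_\sigma}$ by Lemma 4(i), and $h(x)=g(z_\sigma)=0$.

**Step 6: no point of continuity.** The two sets of values are attained over dense subsets of $L$. To get dense subsets upstairs, use a minimal preimage. By Zorn's lemma choose a minimal closed $M\subset X$ with $\pi(M)=L$ (for a chain of such sets, each fiber $\pi^{-1}(z)$, $z\in L$, meets the intersection, by compactness). If $\Delta\subset L$ is dense, then $\pi^{-1}(\Delta)\cap M$ is dense in $M$: its closure $M'\subset M$ is compact, and $\pi(M')$ is closed and contains $\Delta$, so $\pi(M')=L$ and $M'=M$. Taking $\Delta=Q$ and $\Delta=R$, the sets $\{|h|\ge\frac12\}\cap M$ and $\{h=0\}\cap M$ are both dense in the compact space $M\ne\emptyset$, so $h|_M$ has no point of continuity. But $h|_M$ is a pointwise limit of a sequence of continuous functions, so it has one by (F8). This contradiction shows that $\operatorname{ext}Z$ is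 $\sigma$-compact, and (3) holds.

## 13. Metrizable $X$ and the Poulsen simplex

This section completes the proof of Theorem B. Let $X$ be metrizable.

**Step 1: (P) means $F_\sigma$.** If $\operatorname{ext}X$ has (P), the identity map shows that it is $\sigma$-compact. Conversely, continuous images of $\sigma$-compact sets are $\sigma$-compact. In the compact metrizable $X$, $\sigma$-compact means $F_\sigma$.

**Step 2: $F_\sigma$ means resolvable.** The set $\operatorname{ext}X$ is $G_\delta$ by (F7). Suppose it is also $F_\sigma$, and let $H\subset X$ be closed and nonempty. Then $H\cap\operatorname{ext}X$ and $H\setminus\operatorname{ext}X$ are both countable unions of closed sets, and together they cover $H$. By the Baire category theorem one of these closed sets has interior in $H$, and $1_{\operatorname{ext}X}|_H$ is constant there. So $\operatorname{ext}X$ is resolvable. Conversely, if $\operatorname{ext}X$ is resolvable, every nonempty closed $H$ has a nonempty relatively open subset on which $1_{\operatorname{ext}X}$ is constant, and the removal argument of Step 1 in Section 12 shows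 that $\operatorname{ext}X$ is $F_\sigma$.

**Step 3: the Poulsen simplex.** This is a metrizable simplex $X$ with more than one point in which $\operatorname{ext}X$ is dense. The complement is dense too: if $x$ is extreme and $x'\ne x$, then $(1-t)x+tx'$ is not extreme for $0<t<1$ and tends to $x$ as $t\to0$. So $1_{\operatorname{ext}X}$ has no point of continuity on $H=X$, $\operatorname{ext}X$ is not resolvable, and by Steps 1 and 2 together with (1)$\Leftrightarrow$(3), statement (1) fails: some bounded scalar $f\in\mathrm{Ba}_1(\operatorname{ext}X)$ has no extension in $\mathfrak A_1(X)$. $\blacksquare$
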